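# F-injective quotients and the attached primes of local cohomology

Throughout, rings are commutative and Noetherian with identity, and $p$ is a prime number.

## 1. The guess that $\mathfrak m$ is never attached, tested for $\dim R\le 2$ and on two planes

Let $(R,\mathfrak m)$ be a local ring of characteristic $p$, and let $x\in\mathfrak m$ be a nonzerodivisor such that $R/(x)$ is F-injective. Is it true that $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$ for all $i$? The question is taken from Alessandro De Stefani and Linquan Ma, "F-stable secondary representations and deformation of F-injectivity", arXiv:2009.09038 (2020).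

The answer one would first guess is yes. To have $\mathfrak m$ attached to a module means, as we shall see, that the module has a nonzero quotient of a very small kind, killed by $\mathfrak m$. F-injectivity tends to forbid small pieces on which Frobenius degenerates. We recall the terms precisely and then test the guess.

**Frobenius on local cohomology.** Let $C$ be a ring of characteristic $p$, $N\subset C$ an ideal, and $s=(s_1,\dots,s_n)$ elements of $C$. The Čech complex $\check C(s;N)$ has in degree $j$ the sum of the localizations $N_{s_I}$, where $I\subset\{1,\dots,n\}$, $|I|=j$, $s_I=\prod_{i\in I}s_i$. Its differential from the component $I$ to the component $I\cup\{t\}$ is the localization map times $(-1)^{\#\{i\in I:\,i<t\}}$. It is a subcomplex of $\check C(s;C)$. The $p$-th power maps of the rings $C_{s_I}$ are additive, commute with the differentials and preserve the $N_{s_I}$. So they induce an additive map $F$ on the cohomology of $\check C(s;N)$, with $F(c\eta)=c^pF(\eta)$ for $c\in C$. We use three facts.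

* A short exact sequence of such objects, with maps that commute with $p$-th powers, gives a short exact sequence of Čech complexes commuting with $F$. So its long exact cohomology sequence is $F$-equivariant.
* If $s$ and $s'$ generate ideals with the same radical, the projections $\check C(s,s';N)\to\check C(s;N)$ and $\check C(s,s';N)\to\check C(s';N)$ are quasi-isomorphisms commuting with $F$. Indeed, the kernel of the first is filtered with graded pieces that are shifts, up to signs, of $\check C(s;N)_{s'_I}$ with $I\ne\emptyset$. These are acyclic, because some element of $s'$ is invertible there while a power of it lies in the ideal $(s)$. The second is symmetric. So the cohomology and $F$ depend only on the radical; this is local cohomology with its Frobenius action.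
* If $N\subset N'$ are $F$-stable and $F$ is injective on $N$ and on $N'/N$, then $F$ is injective on $N'$.

**Definition (F-injective).** A local ring $(R,\mathfrak m)$ of characteristic $p$ is F-injective if $F\colon H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)$ is injective for every $i$.

For example, a field $k$ is F-injective, since $H^0=k$ and $F(a)=a^p$. The ring $k[[t]]$ is F-injective: its only local cohomology is $H^1=k((t))/k[[t]]$, and $f^p\in k[[t]]$ implies $f\in k[[t]]$. The ring $k[t]/(t^2)$ is not F-injective, because $F(t)=t^p=0$ in $H^0$.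

**Definition (secondary modules and attached primes).** A nonzero module $N$ over a ring $R$ is $\mathfrak p$-secondary if every $r\in R$ acts on $N$ either surjectively or nilpotently; then $\mathfrak p=\sqrt{\operatorname{ann}_RN}$ is a prime ideal. Every Artinian $R$-module $M$ is a sum $M=M_1+\dots+M_n$ of $\mathfrak p_j$-secondary submodules, with the $\mathfrak p_j$ pairwise distinct and no $M_j$ superfluous (an irredundant representation). The set $\{\mathfrak p_1,\dots,\mathfrak p_n\}$ does not depend on the representation chosen. It is $\operatorname{Att}(M)$, the set of attached primes, and $\operatorname{Att}(0)=\emptyset$.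

For example, over $k[[x]]$ put $E=k((x))/k[[x]]$. Multiplication by $x$ is surjective on $E$, so every nonzero element acts surjectively, and $\operatorname{Att}(E)=\{(0)\}$. The module $k=k[[x]]/(x)$ is $(x)$-secondary, so $\operatorname{Att}(E\oplus k)=\{(0),(x)\}$.

The modules $H^i_{\mathfrak m}(R)$ are Artinian, so the question makes sense.

**Lemma 1.** Let $M$ be an Artinian module over a local ring $(R,\mathfrak m)$. Then $\mathfrak m\in\operatorname{Att}(M)$ if and only if $\mathfrak mM\neq M$.

*Proof.* Take an irredundant representation $M=\sum M_j$. Suppose all $\mathfrak p_j\ne\mathfrak m$, and pick $r_j\in\mathfrak m\setminus\mathfrak p_j$. Then $r_j$ is not nilpotent on $M_j$, so $r_jM_j=M_j$. Hence $M=\sum r_jM_j\subset\mathfrak mM$. Suppose instead $\mathfrak p_1=\mathfrak m$. Then $Q=M/\sum_{j\ge2}M_j$ is nonzero by irredundancy, and it is a quotient of $M_1$, so it is killed by some $\mathfrak m^s$. If $\mathfrak mM=M$, then $Q=\mathfrak mQ=\mathfrak m^sQ=0$, a contradiction. $\square$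

So the question asks whether $\mathfrak mH^i_{\mathfrak m}(R)=H^i_{\mathfrak m}(R)$ for all $i$. The obvious way to get this is to show that $x$ itself acts surjectively. From $0\to R\xrightarrow{x}R\to R/x\to0$ we have the exact sequence
$$H^{i-1}_{\mathfrak m}(R/x)\to H^i_{\mathfrak m}(R)\xrightarrow{\ x\ }H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R/x).\tag{1}$$
So $xH^i_{\mathfrak m}(R)=H^i_{\mathfrak m}(R)$ if and only if $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R/x)$ is the zero map.

**First test: $\dim R\le2$.** Here $\dim R\ge1$, because $x\in\mathfrak m$ is a nonzerodivisor, and $\dim R/x=\dim R-1\le1$. If $\dim R/x=0$, then $R/x$ is Artinian, hence Cohen–Macaulay. If $\dim R/x=1$, let $\eta\in H^0_{\mathfrak m}(R/x)$. It is killed by some $\mathfrak m^s$. It is not a unit, since otherwise $\mathfrak m^s(R/x)=0$. So $\eta\in\mathfrak m(R/x)$ and $\eta^{s+1}=0$. Hence $F^e(\eta)=\eta^{p^e}=0$ for $e\gg0$, and F-injectivity gives $\eta=0$. So $R/x$ has positive depth and is Cohen–Macaulay. In both cases $R$ is Cohen–Macaulay as well, so only $H^{\dim R}_{\mathfrak m}(R)$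 is nonzero. On it $x$ is surjective, because $H^{\dim R}_{\mathfrak m}(R/x)=0$. The guess holds.

**Second test: two planes meeting in a point.** We look at a case that is not Cohen–Macaulay. Let $Q=k[[a,b,s,t]]/\big((a,b)\cap(s,t)\big)$. It is the ring of pairs $(f,h)\in k[[a,b]]\times k[[s,t]]$ with equal constant terms, so there is an exact sequence
$$0\to Q\to k[[a,b]]\times k[[s,t]]\to k\to0,\qquad (f,h)\mapsto f(0)-h(0),$$
whose maps commute with $p$-th powers. It gives $H^1(Q)\cong k$ with $F(c)=c^p$, and $H^2(Q)$ is the sum of the top local cohomologies of the two power series rings. So $Q$ is F-injective. Let $R=Q[[x]]$, so $R/x=Q$. The same sequence with $x$ adjoined gives $H^2_{\mathfrak m}(R)\cong H^1_{\mathfrak m}(k[[x]])=k((x))/k[[x]]$, on which $x$ is surjective. On the other nonzero module $H^3_{\mathfrak m}(R)$ it is surjective too, since $H^3(Q)=0$. The guess holds again.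

## 2. Surjectivity of $x$ when Frobenius spans $H^{i-1}_{\mathfrak m}(R/x)$

A sensible attack on the guess uses the fact that $p^e$-th powers do not just map $R/x$ to itself: they lift to the thickening $R/x^{p^e}$. This proves the guess in a good number of cases. A local ring $R/x$ is called F-anti-nilpotent if $F$ is injective on $H^j_{\mathfrak m}(R/x)/N$ for all $j$ and all $F$-stable submodules $N$. For example, $k[[t]]$ is F-anti-nilpotent. The submodules of $k((t))/k[[t]]$ are $0$, the spans of $t^{-1},\dots,t^{-n}$, and the whole module. A nonzero $F$-stable one contains $t^{-1}$, hence all $t^{-p^e}$, so it is everything.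

**Theorem 2 (positive results).** Let $(R,\mathfrak m)$ be local of characteristic $p$ and $x\in\mathfrak m$ a nonzerodivisor.

* (a) If the $R$-module $H^{i-1}_{\mathfrak m}(R/x)$ is generated by $F(H^{i-1}_{\mathfrak m}(R/x))$, then $xH^i_{\mathfrak m}(R)=H^i_{\mathfrak m}(R)$, so $\mathfrak m\notin\operatorname{Att}H^i_{\mathfrak m}(R)$.
* (b) $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$ for all $i$ if $R/x$ is F-anti-nilpotent. The same holds if $R/\mathfrak m$ is perfect, $R/x$ is F-injective and $H^j_{\mathfrak m}(R/x)$ has finite length for all $j<\dim R/x$. (By Example I in Section 8, "perfect" cannot be dropped.)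
* (c) If $\dim R\le2$ and $R/x$ is F-injective, then $\mathfrak m\notin\operatorname{Att}(H^i_{\mathfrak m}(R))$ for all $i$.

*Proof.* Part (c) is the first test above, together with Lemma 1.

**Step 1 of (a): classes on $R/x$ lift to all thickenings.** Put $N=H^{i-1}_{\mathfrak m}(R/x)$ and suppose $N=R\,F(N)$. First, $N=R\,F^e(N)$ for every $e\ge1$: if this holds for $e$, then $F(N)=F(R\,F^e(N))\subset R\,F^{e+1}(N)$, hence $N=R\,F(N)\subset R\,F^{e+1}(N)$. Next, $F^e$ on $R/x$ factors as
$$R/x\xrightarrow{\ \varphi_e\ }R/x^{p^e}\xrightarrow{\ \pi_e\ }R/x,\qquad\varphi_e(r)=r^{p^e},$$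
where $\pi_e$ is the projection. The ring homomorphism $\varphi_e$ is well defined because $r-r'\in xR$ gives $r^{p^e}-r'^{\,p^e}=(r-r')^{p^e}\in x^{p^e}R$. So the image of the $R$-linear map $H^{i-1}_{\mathfrak m}(R/x^{p^e})\to N$ contains $F^e(N)$, hence contains $R\,F^e(N)=N$. For $1\le\ell\le p^e$ the map $\pi_e$ factors through $R/x^\ell$. Therefore $H^{i-1}_{\mathfrak m}(R/x^\ell)\to H^{i-1}_{\mathfrak m}(R/x)$ is onto for every $\ell\ge1$.

**Step 2 of (a): lifting forces $x$ to be surjective.** We deduce that $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R/x)$ is zero. The exact sequences $0\to R/x^\ell\xrightarrow{x}R/x^{\ell+1}\to R/x\to0$ and Step 1 show that $x\colon H^i_{\mathfrak m}(R/x^\ell)\to H^i_{\mathfrak m}(R/x^{\ell+1})$ is injective for all $\ell$. Composing, the map $x^{\ell-1}\colon H^i_{\mathfrak m}(R/x)\to H^i_{\mathfrak m}(R/x^\ell)$ is injective for all $\ell$. Let $\eta\in H^i_{\mathfrak m}(R)$ have image $\bar\eta\in H^i_{\mathfrak m}(R/x)$. The composite $R\to R/x\xrightarrow{x^{\ell-1}}R/x^\ell$ equals $R\xrightarrow{x^{\ell-1}}R\to R/x^\ell$,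 so $x^{\ell-1}\bar\eta$ is the image of $x^{\ell-1}\eta$, which is $0$ for $\ell\gg0$. By injectivity $\bar\eta=0$. By (1), $xH^i_{\mathfrak m}(R)=H^i_{\mathfrak m}(R)$, and Lemma 1 gives (a).

**Step 3: the F-anti-nilpotent case of (b).** We check the hypothesis of (a). Let $N=H^j_{\mathfrak m}(R/x)$. The submodule $R\,F(N)$ is $F$-stable, and $F$ is zero on $N/R\,F(N)$. By hypothesis $F$ is also injective there, so $N=R\,F(N)$. Apply (a) for all $i$.

**Step 4: the perfect case of (b).** Again we check the hypothesis of (a), now for $j<\dim R/x$. The module $N=H^j_{\mathfrak m}(R/x)$ has finite length, so $F^e(\mathfrak mN)\subset\mathfrak m^{[p^e]}N=0$ for $e\gg0$, where $\mathfrak m^{[p^e]}$ is generated by the $p^e$-th powers of elements of $\mathfrak m$. As $F$ is injective, $\mathfrak mN=0$. So $N$ is a finite-dimensional vector space over the perfect field $R/\mathfrak m$, with an injective $p$-linear map $F$. Since $aF(n)=F(a^{1/p}n)$, the set $F(N)$ is a subspace. If $n_1,\dots,n_t$ is a basis and $\sum a_lF(n_l)=0$, then $F(\sum a_l^{1/p}n_l)=0$, so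 all $a_l=0$. Hence $\dim F(N)\ge\dim N$ and $F(N)=N$. Part (a) covers all $i\le\dim R/x=\dim R-1$. For $i=\dim R$, $H^i_{\mathfrak m}(R/x)=0$ and (1) give $xH^i_{\mathfrak m}(R)=H^i_{\mathfrak m}(R)$; for $i>\dim R$ the module is zero. $\square$

## 3. Two injective Frobenius actions that do not span, and the negative answer

The approach of Section 2 needs $N=R\,F(N)$, and F-injectivity only says that $F$ is injective on $N$. The gap between the two is real. Here are two modules to keep in mind.

*An inseparable field.* Let $\mu\in k\setminus k^p$ and $L=k[T]/(T^p-\mu)$. This is a field, because $T^p-\mu$ is irreducible over $k$. So the $p$-th power map $F$ is injective on $L$. But $F(\sum a_jT^j)=\sum a_j^p\mu^j\in k$, so $k\,F(L)=k\ne L$. The step in the perfect case that breaks is the extraction of $p$-th roots of scalars.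

*An inseparable extension of power series rings, over any field $k$.* Let $N=k((T))/k[[T]]$, viewed over $k[[y]]$ with $y=T^q$, $q=p^r$, $r\ge1$. Here $F$ is injective. But $k[[y]]\,F(N)$ only involves powers $T^{-a}$ with $p\mid a$, so it misses $T^{-1}$.

So the proof stops at exactly this point: it cannot start when $N\neq R\,F(N)$. This alone does not make a counterexample. In particular, a product family never works, whatever its fiber. If $R=Q[[x]]$, then $R/x^\ell\to R/x=Q$ has a $Q$-linear section. As $x$ is nilpotent on these modules, their local cohomology can be computed over $Q$, so $H^{i-1}_{\mathfrak m}(R/x^\ell)\to H^{i-1}_{\mathfrak m}(R/x)$ is onto for all $\ell$. Then Step 2 of the proof of Theorem 2(a) applies and $x$ is surjective on $H^i_{\mathfrak m}(R)$. One needs a twist in the $x$-direction, and with a twist the guess turns out to be false.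

**Theorem 3 (answer to the question: no).** Let $k$ be a field of characteristic $p>0$.

* (I) If $k$ is not perfect, there are a $3$-dimensional local ring $(R,\mathfrak m)$ with residue field $k$ and a nonzerodivisor $x\in\mathfrak m$ such that $R/(x)$ is F-injective and $\mathfrak m\in\operatorname{Att}(H^2_{\mathfrak m}(R))$.
* (II) For arbitrary $k$, there are a $4$-dimensional local ring $(R,\mathfrak m)$ with residue field $k$ and a nonzerodivisor $x\in\mathfrak m$ such that $R/(x)$ is F-injective and $\mathfrak m\in\operatorname{Att}(H^3_{\mathfrak m}(R))$.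

By Theorem 2(c), the dimension $3$ in (I) is minimal.

**Theorem 4 (F-injectivity does not deform).** The ring in (I) can be chosen not to be F-injective. Also, for every field $k$ of characteristic $p$ there are a $4$-dimensional local ring $R$ with residue field $k$ and a nonzerodivisor $x$ in its maximal ideal such that $R/(x)$ is F-injective but $R$ is not.

## 4. Automorphisms that become the identity modulo $x$

The twist is this. We realize the inseparable ring of Section 3 as the reduction $\bar B$ modulo $x$ of a finite algebra $B$ that carries automorphisms $\sigma_i\ne\mathrm{id}$ with $\sigma_i\equiv\mathrm{id}$ modulo $x$. Then we build a ring $R$ in which one local cohomology module of $R/x$ is all of $H^{d-1}(\bar B)$, while the corresponding module of $R$ is only the part of $H^d(B)$ invariant under the $\sigma_i$. The invariants have a small quotient that the reduction does not see.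

**Data.** Let $(A,\mathfrak n,k)$ be a regular local ring of characteristic $p$ and dimension $d\ge1$, let $0\ne x\in\mathfrak n$, let $G\subset xA$ be a finite additive subgroup of order $q=p^r$, $r\ge1$, with $\mathbb F_p$-basis $g_1,\dots,g_r$, and let $c\in A$. Put
$$P(T)=\prod_{g\in G}(T-g),\qquad B=A[T]/(P(T)-c)=\bigoplus_{j=0}^{q-1}A\tau^j,\tag{2}$$
with $\tau$ the class of $T$. Translation by $g_i$ permutes $G$, so $P(T+g_i)=P(T)$, and there are $A$-algebra automorphisms $\sigma_i$ of $B$ with $\sigma_i(\tau)=\tau+g_i$. As $g_i\in xA$, $\sigma_i\equiv\mathrm{id}$ modulo $xB$. Write $\bar A=A/xA$ and $\bar B=B/xB$. Since $G\subset xA$, we get $\bar B=\bar A[T]/(T^q-\bar c)$, free over $\bar A$.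

**Hypothesis (H).** $F$ is injective on $H^{d-1}_{\mathfrak n}(\bar B)$.

The ring $\bar A$ is Cohen–Macaulay of dimension $d-1$ and $\bar B$ is finite free over it, so each has only this one nonzero local cohomology module. As $\bar A\to\bar B$ splits $\bar A$-linearly, $H^{d-1}_{\mathfrak n}(\bar A)\to H^{d-1}_{\mathfrak n}(\bar B)$ is injective. It commutes with $F$, so (H) implies that $F$ is injective on $H^{d-1}_{\mathfrak n}(\bar A)$.

**A trial computation with $p=2$.** Take $A=k[[x]]$, $G=\{0,x^2\}$ and $c=\mu\in k\setminus k^2$. Then $B=A[T]/(T^2-x^2T-\mu)$ and $\bar B=k[T]/(T^2-\mu)$, the field $L$ of Section 3. With $E=H^1_{(x)}(A)=k((x))/k[[x]]$ we have $H^1_{(x)}(B)=E\oplus E\tau$ and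
$$\sigma(e_0+e_1\tau)=e_0+x^2e_1+e_1\tau.$$
The invariants are $E\oplus(0:_Ex^2)\tau$. The second summand is spanned by $x^{-1}\tau$ and $x^{-2}\tau$, has finite length and is not equal to $x$ times itself. So if some $R$ has this module as a local cohomology module, with $R$ acting through $A$, then $\mathfrak m$ is attached. We now build such an $R$.

## 5. Planes with axes glued by $\sigma_i$: the ring $R$

Let $S=B[u,v]$ and $U=A[w_1,w_2]$, and let $\sigma_i$ act on $B[z]$ coefficientwise. Think of $r$ planes over $B$, each with two axes. All these axes are glued to one line over $B$ with coordinate $z$: the axis $u=0$ of each plane by the identity, the axis $v=0$ of the $i$-th plane by $\sigma_i$. One more plane $U$, over $A$, is attached at the origin. Explicitly,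
$$R=\Big\{(f_1,\dots,f_r;h)\in S^r\times U:\ f_i(0,z)=f_1(0,z),\ f_i(z,0)=\sigma_i\big(f_1(0,z)\big)\ (1\le i\le r),\ f_1(0,0)=h(0,0)\Big\},\tag{3}$$
where $f(0,z)$ means $u=0,v=z$, and $f(z,0)$ means $u=z,v=0$. Since the $\sigma_i$ are ring homomorphisms, $R$ is a subring. Grade by $\deg u=\deg v=\deg z=\deg w_1=1$ and $\deg w_2=2$; the conditions are homogeneous, so $R$ is graded. In degree $0$ they force $f_1=\dots=f_r=h\in A$, so $R_0=A$. Put $\mathfrak m=\mathfrak n+R_+$; then $R/\mathfrak m=k$.

**Lemma 5.** $R$ is Noetherian, $R_{\mathfrak m}$ has dimension $d+2$ and residue field $k$, $x$ is a nonzerodivisor on $R$ lying in $\mathfrak m$, and $\mathfrak m=\sqrt{(\mathfrak n,\alpha,\beta)R}$, where $\alpha=(u+v,\dots,u+v;w_1)$ and $\beta=(uv,\dots,uv;w_2)$. Moreover $H^j_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})=H^j_{\mathfrak m}(R)$ compatibly with $F$, and likewise for $R/xR$.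

*Proof.* Both elements lie in $R$: for $\alpha$ all restrictions to axes are $z$, for $\beta$ they are $0$, and both have zero constant terms. Let $\Lambda=A[X,Y]\to R$, $X\mapsto\alpha$, $Y\mapsto\beta$. It is injective, as one sees in the component $h$. The module $S^r\times U$ is finite over $\Lambda$: $U$ is $\Lambda$ itself, $B$ is finite over $A$, and $u,v$ are the roots of $t^2-(u+v)t+uv$. So the $\Lambda$-submodule $R$ is finite over $\Lambda$, and $R$ is Noetherian.

The graded ring $R/(\mathfrak n,\alpha,\beta)R$ is finite-dimensional over $k$, and its degree-$0$ part is $A/\mathfrak n=k$. Its degrees are bounded, so its elements of positive degree generate a nilpotent ideal. Hence $\sqrt{(\mathfrak n,\alpha,\beta)R}=\mathfrak m$, and $\mathfrak m$ is the only prime of $R$ over $(\mathfrak n,X,Y)$. Therefore $R\otimes_\Lambda\Lambda_{(\mathfrak n,X,Y)}$ is local and equals $R_{\mathfrak m}$. It is a finite extension of $\Lambda_{(\mathfrak n,X,Y)}$, so its dimension is $d+2$; its residue field is $R/\mathfrak m=k$.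

As $A$ is a domain and $S^r\times U$ is free over $A$, $x$ is a nonzerodivisor on it, hence on $R$. Finally, every element of $H^j_{\mathfrak m}(R)$ is killed by a power of the maximal ideal $\mathfrak m$, so $H^j_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})=H^j_{\mathfrak m}(R)\otimes_RR_{\mathfrak m}=H^j_{\mathfrak m}(R)$; the same for $R/xR$. $\square$

**Two exact sequences.** They take $R$ apart into pieces with known cohomology. Let $J=\ker(R\to U)$. It consists of the $f\in S^r$ for which there is $g\in zB[z]$ with $f_i(0,z)=g$ and $f_i(z,0)=\sigma_ig$ for all $i$. Then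
$$0\to J\to R\to U\to0,\tag{4}$$
$$0\to(uvS)^r\to J\xrightarrow{\ f\mapsto g=f_1(0,z)\ }zB[z]\to0.\tag{5}$$
In (4), $h$ lifts to $(h(0,0),\dots,h(0,0);h)$, since $h(0,0)\in A$ is fixed by the $\sigma_i$. In (5), $g$ lifts to $f_i=g(v)+(\sigma_ig)(u)$, since $g(0)=0$; and $f$ maps to $0$ exactly if every $f_i$ vanishes on both axes, that is, is divisible by $u$ and by $v$. Here $R$ acts on $zB[z]$ through $(f;h)\mapsto f_1(0,z)$ and on the $i$-th copy of $uvS$ through $f_i$. All maps commute with $p$-th powers.

**Reduction modulo $x$.** Put $\bar R=R/xR$, $\bar J=J/xJ$, $\bar S=\bar B[u,v]$, $\bar U=\bar A[w_1,w_2]$. As $U$ and $zB[z]$ have no $x$-torsion, (4) and (5) stay exact: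
$$0\to\bar J\to\bar R\to\bar U\to0,\qquad0\to(uv\bar S)^r\to\bar J\to z\bar B[z]\to0.\tag{6}$$
Moreover $J\cap xS^r=xJ$ and $R\cap x(S^r\times U)=xR$: since $\sigma_i(x)=x$ and $x$ is a nonzerodivisor, the defining conditions can be divided by $x$. So $\bar J\subset\bar S^r$ and $\bar R\subset\bar S^r\times\bar U$. Elements of $\bar J$ satisfy $f_i(0,z)=f_i(z,0)=g$, because $\bar\sigma_i=\mathrm{id}$: the twist has disappeared.

## 6. The connecting map $\eta z^{-a}\mapsto\eta v^{-a}-\sigma_i(\eta)u^{-a}$

We compute the local cohomology of $J$ and $\bar J$ together. Let $(B^*,S^*,J^*,\sigma_i^*,\delta)$ be either $(B,S,J,\sigma_i,d)$ or $(\bar B,\bar S,\bar J,\mathrm{id},d-1)$. Let $y=(y_1,\dots,y_\delta)$ be elements of $A$ forming a system of parameters of $A$, respectively $\bar A$ (empty if $\delta=0$). By Lemma 5, local cohomology at $\mathfrak m$ is computed by $y,\alpha,\beta$. Put $H=H^\delta_{\mathfrak n}(B^*)$; the other $H^j_{\mathfrak n}(B^*)$ vanish.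

**Step 1: the outer terms of (5).** We replace $\alpha,\beta$ by simpler elements. The ideal $\mathfrak mB^*[z]$ lies in $(\mathfrak n,z)$ and contains $\mathfrak n$ and $z$, the image of $\alpha$. The ideal $\mathfrak mS^*$ (via $f_i$) lies in $(\mathfrak n,u,v)$ and contains $\mathfrak n$, $u+v$, $uv$, hence also $u^2=u(u+v)-uv$ and likewise $v^2$. So we may use Čech complexes on $y,z$ and on $y,u,v$. The modules $zB^*[z]\cong B^*[z]$ and $uvS^*\cong S^*$ are Cohen–Macaulay with respect to these sequences, so only the top cohomology survives. We have $(zB^*[z])_z=B^*[z,z^{-1}]$, and what remains modulo $zB^*[z]$ are the powers $z^{-a}$ with $a\ge0$. Similarly, modulo $(uvS^*)_u$ and $(uvS^*)_v$ there remain in $(uvS^*)_{uv}$ the monomials $u^{-a}v^{-b}$ with $a,b\ge0$. Thus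
$$H^{\delta+1}_{\mathfrak m}(zB^*[z])=\bigoplus_{a\ge0}Hz^{-a},\qquad H^{\delta+2}_{\mathfrak m}(uvS^*)=\bigoplus_{a,b\ge0}Hu^{-a}v^{-b},\tag{7}$$
with $F(\eta z^{-a})=F(\eta)z^{-pa}$ and $F(\eta u^{-a}v^{-b})=F(\eta)u^{-pa}v^{-pb}$. Note that the exponent $0$ occurs; this is what makes the gluing interesting.

**Step 2: repeated elements in a Čech complex.** We need to know that changing from $y,\alpha,\beta$ to $y,u,v$ introduces no hidden identifications.

**Lemma 6.** If two members of a sequence act on $N$ by the same $z$, as in $\check C(y,z,z;N)$, then the two projections to $\check C(y,z;N)$ induce the same map on cohomology. A member acting as $0$ may be omitted.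

*Proof.* The maps $m\mapsto m$ in degree $0$ and $m'\mapsto(m',m')$ in degree $1$ define a morphism $\check C(z;-)\to\check C(z,z;-)$, since the differential $(m',m'')\mapsto m''-m'$ kills the diagonal. After tensoring with $\check C(y;-)$ it is a section of both projections to $\check C(y,z;N)$. These are quasi-isomorphisms, so on cohomology both are inverse to the same map and hence equal. A member acting as $0$ contributes only zero localizations. $\square$

**Step 3: the connecting map of (5).** This is the central computation.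

**Lemma 7.** Up to one overall sign, the connecting map $\partial\colon H^{\delta+1}_{\mathfrak m}(zB^*[z])\to H^{\delta+2}_{\mathfrak m}((uvS^*)^r)$ of (5), in its starred version, is
$$\partial(\eta z^{-a})=\big(\eta\,v^{-a}-\sigma_i^*(\eta)\,u^{-a}\big)_{i=1,\dots,r}.\tag{8}$$

*Proof.* Fix $i$. We compare with a sequence that treats the two axes separately:
$$0\to uvS^*\to(u,v)S^*\to zB^*[z]\oplus zB^*[z]\to0,\qquad f\mapsto(f(0,z),f(z,0)).$$
The projection $f\mapsto f_i$ and the map $g\mapsto(g,\sigma_i^*g)$ give a morphism from (5) to this sequence. It is $R$-linear when $R$ acts on the second sequence through $f_i$, since for $(f;h)\in R$ we have $f_i(0,z)=f_1(0,z)$ and $f_i(z,0)=\sigma_i^*(f_1(0,z))$. So the $i$-th component of $\partial$ is $\partial_i(\xi)=\partial'(\xi,\sigma_i^*\xi)$, with $\partial'$ the connecting map of the second sequence. The two summands of its quotient are $vS^*/uvS^*=vB^*[v]$ and $uS^*/uvS^*=uB^*[u]$, in this order.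

Compute $\partial'$ with the Čech complex on $y_1,\dots,y_\delta,u,v$ in this order. On $vB^*[v]$ the elements $u,v$ act as $0,v$, and on $uB^*[u]$ they act as $u,0$. On both summands, with the variable called $z$, $\alpha$ acts as $z$ and $\beta$ as $0$. So on each summand the complex on $y,\alpha,\beta,u,v$ is $\check C(y,z,z;-)$ after omitting zeros. By Lemma 6 the identifications of the cohomology computed with $y,\alpha,\beta$, with $y,u,v$ and with $y,z$ are the obvious ones, without signs.

Put $y_*=\prod_jy_j$. A class $\eta v^{-a}$ is represented by an element of $(vB^*[v])_{y_*v}$. Lift it to the same element of $(vS^*)_{y_*v}$. The differential adds the index $u$, which stands after the $\delta$ elements $y_j$ and before $v$. So it gives $(-1)^\delta$ times the same element in $(uvS^*)_{y_*uv}$. A class $\eta u^{-a}$ is represented in $(uB^*[u])_{y_*u}$ and lifted to $(uS^*)_{y_*u}$. Now the index $v$ is added after $\delta+1$ others, so the differential gives $(-1)^{\delta+1}$ times the same element. Together, $\partial'(\eta v^{-a},\eta'u^{-a})=(-1)^\delta(\eta v^{-a}-\eta'u^{-a})$,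 which proves (8). $\square$

**Step 4: reading off the cohomology of $J^*$.** For $a\ge1$ the coefficient of $u^0v^{-a}$ shows that $\partial$ is injective on $Hz^{-a}$. Different $a\ge0$ have images in different total degrees. For $a=0$ the two monomials in (8) coincide and $\partial(\eta z^0)=(\eta-\sigma_i^*\eta)_iu^0v^0$. Hence $H^j_{\mathfrak m}(J^*)=0$ for $j\ne\delta+1,\delta+2$, and $F$-equivariantly
$$H^{\delta+1}_{\mathfrak m}(J^*)=\{\eta z^0:\ \sigma_i^*\eta=\eta\text{ for all }i\},\qquad H^{\delta+2}_{\mathfrak m}(J^*)=\operatorname{coker}\partial.\tag{9}$$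

## 7. Frobenius is injective on the local cohomology of $R/xR$

**Proposition 8.** Under (H), $R_{\mathfrak m}/(x)$ is F-injective.

*Proof.* Here $\delta=d-1$ and $H=H^{d-1}_{\mathfrak n}(\bar B)$, with $F$ injective on $H$.

**Step 1: $H^d_{\mathfrak m}(\bar J)$.** By (9) it lies in $\bigoplus_{a\ge0}Hz^{-a}$, where $F(\sum\eta_az^{-a})=\sum F(\eta_a)z^{-pa}$ is injective.

**Step 2: $H^{d+1}_{\mathfrak m}(\bar J)=\operatorname{coker}\partial$.** We show that if $F(\xi)$ is in the image of $\partial$, then so is $\xi$. As all $\bar\sigma_i=\mathrm{id}$,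
$$\partial\Big(\sum_{l\ge0}\theta_lz^{-l}\Big)=\Big(\sum_{l\ge1}(\theta_lv^{-l}-\theta_lu^{-l})\Big)_i .$$
Let $\xi=\big(\sum\eta^i_{ab}u^{-a}v^{-b}\big)_i$ and suppose $F(\xi)=\partial(\sum\theta_lz^{-l})$. Comparing coefficients of $u^{-pa}v^{-pb}$ gives:

* $F(\eta^i_{ab})=0$ if $a,b\ge1$ or $a=b=0$;
* $F(\eta^i_{0b})=\theta_{pb}$ for $b\ge1$;
* $F(\eta^i_{b0})=-\theta_{pb}$ for $b\ge1$.

Since $F$ is additive and injective on $H$, $\eta^i_{ab}=0$ in the first case. In the second, $\eta^i_{0b}=:\theta'_b$ does not depend on $i$. In the third, $F(\eta^i_{b0})=F(-\theta'_b)$, so $\eta^i_{b0}=-\theta'_b$. Hence $\xi=\partial(\sum_{b\ge1}\theta'_bz^{-b})$ is zero in $\operatorname{coker}\partial$, and $F$ is injective on $H^{d+1}_{\mathfrak m}(\bar J)$.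

**Step 3: $\bar U$.** The ideal $\mathfrak m\bar U$ is $(\mathfrak n,w_1,w_2)\bar U$, so the only nonzero module is $H^{d+1}_{\mathfrak m}(\bar U)=\bigoplus_{a,b\ge1}H^{d-1}_{\mathfrak n}(\bar A)w_1^{-a}w_2^{-b}$, with $F(ew_1^{-a}w_2^{-b})=F(e)w_1^{-pa}w_2^{-pb}$. This is injective, since $F$ is injective on $H^{d-1}_{\mathfrak n}(\bar A)$.

**Step 4: assembling $\bar R$.** The long exact sequence of the first sequence in (6) gives $H^d_{\mathfrak m}(\bar R)=H^d_{\mathfrak m}(\bar J)$ and
$$0\to H^{d+1}_{\mathfrak m}(\bar J)\to H^{d+1}_{\mathfrak m}(\bar R)\to H^{d+1}_{\mathfrak m}(\bar U)\to0,$$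
and all other $H^j_{\mathfrak m}(\bar R)$ vanish. So $F$ is injective on all $H^j_{\mathfrak m}(\bar R)$, and Lemma 5 carries this to $R_{\mathfrak m}/(x)$. $\square$

## 8. Invariants in $H^d_{\mathfrak n}(B)$ and the proof of Theorem 3

Let $E=H^d_{\mathfrak n}(A)$. Now $\delta=d$ and $H=H^d_{\mathfrak n}(B)=\bigoplus_{j<q}E\tau^j$. Put
$$H^{\mathrm{inv}}=\{\eta\in H:\sigma_i\eta=\eta\text{ for all }i\},\qquad E'=\{e\in E:\ Ge=0\}.$$

**Proposition 9.** There is a surjection of $R$-modules $H^{d+1}_{\mathfrak m}(R)\to E'$, where $R$ acts on both sides through $R\to R/R_+=A$. If $E'\ne\mathfrak nE'$, then the maximal ideal of $R_{\mathfrak m}$ is attached to $H^{d+1}_{\mathfrak m}(R_{\mathfrak m})$.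

*Proof.* **Step 1: identify the module and the action.** As $H^j_{\mathfrak m}(U)=0$ for $j\ne d+2$, (4) and (9) give
$$H^{d+1}_{\mathfrak m}(R)\cong H^{d+1}_{\mathfrak m}(J)=H^{\mathrm{inv}}z^0.\tag{10}$$
An element $(f;h)\in R$ acts through $f_1(0,z)\in A+zB[z]$, with constant term $h(0,0)\in A$. And $z$ kills the $z^0$-terms in $\bigoplus_{a\ge0}Hz^{-a}$. So the action is through $A$.

**Step 2: the top coefficient of an invariant.** Let $\lambda\colon H\to E$ be the $A$-linear map taking the coefficient of $\tau^{q-1}$. We claim $\lambda(H^{\mathrm{inv}})=E'$. For $j<q$,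
$$\sigma_i(e\tau^j)=e(\tau+g_i)^j=\sum_{l\le j}\binom jl g_i^{j-l}e\,\tau^l.$$
If $\eta=\sum e_j\tau^j$ is invariant, the coefficient of $\tau^{q-2}$ in $\sigma_i\eta-\eta=0$ is $(q-1)g_ie_{q-1}=-g_ie_{q-1}$, so $g_ie_{q-1}=0$ for all $i$ and $e_{q-1}\in E'$. Conversely, if $Ge=0$, then all lower terms of $\sigma_i(e\tau^{q-1})$ vanish, so $e\tau^{q-1}$ is invariant.

**Step 3: conclude.** So $E'$ is a quotient of $M=H^{d+1}_{\mathfrak m}(R)$ on which $\mathfrak m$ acts through $\mathfrak n$. If $\mathfrak mM=M$, then $\mathfrak nE'=E'$. So $E'\ne\mathfrak nE'$ gives $\mathfrak mM\ne M$, and Lemma 1, applied over $R_{\mathfrak m}$, finishes the proof. $\square$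

**Example I (proof of (I)).** Let $k$ be not perfect, $\mu\in k\setminus k^p$, $A=k[[x]]$, $d=1$, $r=1$, $G=\mathbb F_px^2$, $c=\mu$. Then $\bar B=k[T]/(T^p-\mu)$ is a field and $H^0_{\mathfrak n}(\bar B)=\bar B$, so (H) holds. The module $E'=\{e\in H^1_{(x)}(A):x^2e=0\}$ is spanned by $x^{-1}$ and $x^{-2}$; it is nonzero of finite length, so $E'\ne\mathfrak nE'$ by Nakayama's lemma. So $R_{\mathfrak m}$ is a $3$-dimensional local ring with residue field $k$, $R_{\mathfrak m}/(x)$ is F-injective by Proposition 8, and the maximal ideal is attached to $H^2_{\mathfrak m}(R_{\mathfrak m})$ by Proposition 9. This proves (I).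

In this example $\dim\bar R_{\mathfrak m}=2$, $H^0_{\mathfrak m}(\bar R)=0$, and $H^1_{\mathfrak m}(\bar R)\cong\bar B$ has finite length. So all hypotheses of the perfect case of Theorem 2(b) hold except perfectness of the residue field, and the conclusion fails. This justifies the remark in Theorem 2(b). By Section 3, $F(\bar B)$ only spans $k\subsetneq\bar B$, as Theorem 2(a) requires.

**Remark (the role of $U$).** One may ask why the plane $U$ is attached, instead of simply using $R''=A+J\subset S^r$. In Example I this fails. The proof of Lemma 5 shows equally that local cohomology of $R''$ at $\mathfrak n+J$ is computed by $x,\alpha,\beta$, where now $\alpha=u+v$ and $\beta=uv$. Since $A$ has no $x$-torsion, $0\to J\to R''\to A\to0$ stays exact modulo $x$. The resulting connecting map $k=H^0(\bar A)\to H^1(\bar J)=\bar Bz^0$ sends $1$ to the class of $1=z^0$, so it is the inclusion $k\subset\bar B$. As $H^1(\bar A)=H^1(k)=0$, we get $H^1(R''/xR'')=\bar B/k\ne0$. Since $b^p\in k$ for all $b\in\bar B$, Frobenius is zero there. So $R''/xR''$, localized at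 the image of $\mathfrak n+J$, is not F-injective. With $U$ in place of the constants $A$, the quotient has cohomology only in the top degree, and the $z^0$-terms survive untouched.

**How to treat perfect residue fields.** If $k$ is perfect and $A=k[[x]]$, then $\bar B=k[T]/(T^q-\bar c)$ is not reduced, because $\bar c\in k$ is a $q$-th power, so (H) fails. The second module of Section 3 suggests $A=k[[x,y]]$ and $c=y$. But one generator $g$ is then not enough for Proposition 9. Let $A$ have dimension $2$ and let $r=1$, $G=\mathbb F_pg$. From $0\to A\xrightarrow{g}A\to A/g\to0$ we get $E'=(0:_Eg)\cong H^1_{\mathfrak n}(A/g)$. The ring $A/g$ is Cohen–Macaulay of dimension $1$, so a parameter on it, taken in $\mathfrak n$, acts surjectively on $E'$, and $\mathfrak nE'=E'$. Two generators cure this.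

**Example II (proof of (II)).** Let $k$ be arbitrary, $A=k[[x,y]]$, $d=2$, $r=2$, $G=\mathbb F_px^2+\mathbb F_pxy$, $c=y$. Then $\bar B=k[[y]][T]/(T^{p^2}-y)\cong k[[T]]$ and $H^1_{\mathfrak n}(\bar B)=k((T))/k[[T]]$. Here $F$ is injective, since $f^p\in k[[T]]$ implies $f\in k[[T]]$; so (H) holds.

We have $E'=\{e\in E:x^2e=xye=0\}$. Multiplication by $x$ maps $E'$ into $\operatorname{soc}E=(0:_E\mathfrak n)\cong k$, since $x\cdot xe=y\cdot xe=0$ for $e\in E'$. This map is onto. Indeed $xE=E$, because $H^2_{\mathfrak n}(A/x)=0$; and if $s=xe\in\operatorname{soc}E$, then $x^2e=xs=0$ and $xye=ys=0$, so $e\in E'$. So $E'$ has the quotient $k$, and $E'\ne\mathfrak nE'$. Hence $R_{\mathfrak m}$ is $4$-dimensional with residue field $k$, $R_{\mathfrak m}/(x)$ is F-injective, and the maximal ideal is attached to $H^3_{\mathfrak m}(R_{\mathfrak m})$. This proves (II), and Theorem 3. $\blacksquare$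

## 9. Twisted Frobenius on $H/(\sigma-1)H$ and the proof of Theorem 4

The invariants of $\sigma$ gave Theorem 3. The coinvariants, one cohomological degree higher, give Theorem 4. Let $r=1$ and $G=\mathbb F_pg$ with $g=x^2$. From $\prod_{a\in\mathbb F_p}(T-a)=T^p-T$ one gets, by homogenizing, $P(T)=T^p-g^{p-1}T$, so
$$\tau^p=g^{p-1}\tau+c.\tag{11}$$
Write $\sigma=\sigma_1$ and $H=H^d_{\mathfrak n}(B)$, as in Section 8.

**Step 1: find the coinvariants inside $H^{d+2}_{\mathfrak m}(R)$.** As $H^{d+1}_{\mathfrak m}(U)=0$, (4) gives an $F$-equivariant injection $H^{d+2}_{\mathfrak m}(J)\hookrightarrow H^{d+2}_{\mathfrak m}(R)$. By (8), $\partial(Hz^0)=(\sigma-1)H\,u^0v^0$, while $\partial(Hz^{-a})$ for $a\ge1$ lies in $Hv^{-a}\oplus Hu^{-a}$. So the $u^0v^0$-part of $\operatorname{coker}\partial=H^{d+2}_{\mathfrak m}(J)$ is $H/(\sigma-1)H$. It is $F$-stable, with $F(e\tau^j)=F(e)\tau^{pj}$.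

**Step 2: compute the coinvariants.** We claim $(\sigma-1)H=\bigoplus_{j\le p-2}E\tau^j$. The inclusion "$\subset$" is clear, since $\sigma-1$ lowers the degree in $\tau$. For "$\supset$", note $gE=E$, because $H^d_{\mathfrak n}(A/g)=0$. Let $0\le l\le p-2$ and $e\in E$. As $l+1$ is invertible in $\mathbb F_p$, we can write $e=(l+1)ge'$ with $e'\in E$. Then
$$(\sigma-1)(e'\tau^{l+1})-e\tau^l\in\bigoplus_{j<l}E\tau^j,$$
and induction on $l$ gives $e\tau^l\in(\sigma-1)H$. So $\lambda$, the coefficient of $\tau^{p-1}$, induces $H/(\sigma-1)H\cong E$.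

**Step 3: compute Frobenius on them.** By (11),
$$F(e\tau^{p-1})=F(e)\,(\tau^p)^{p-1}=F(e)\,(g^{p-1}\tau+c)^{p-1},$$
whose coefficient of $\tau^{p-1}$ is $g^{(p-1)^2}F(e)$. So the action of $F$ on $H/(\sigma-1)H$ becomes on $E$ the map
$$e\mapsto g^{(p-1)^2}F(e)=x^{2(p-1)^2}F(e).\tag{12}$$

**Step 4: exhibit a kernel.** We have $2(p-1)^2\ge p$ for all primes $p$: for $p=2$ it reads $2\ge2$, and for $p\ge3$ we have $2(p-1)^2\ge4(p-1)\ge p$. Take $e=[x^{-1}]$ if $A=k[[x]]$, or $e=[x^{-1}y^{-1}]$ if $A=k[[x,y]]$. Then $e\ne0$, while $F(e)=[x^{-p}]$, respectively $[x^{-p}y^{-p}]$, is killed by $x^p$ and hence by $x^{2(p-1)^2}$. So $F$ is not injective on $H^{d+2}_{\mathfrak m}(R)$, and by Lemma 5 $R_{\mathfrak m}$ is not F-injective.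

**Step 5: the two cases.** With $k$ not perfect, $A=k[[x]]$ and $c=\mu\notin k^p$, this is the ring of Example I, so the ring in (I) can be chosen not to be F-injective. With $k$ arbitrary, take $A=k[[x,y]]$ and $c=y$. Then $\bar B=k[[y]][T]/(T^p-y)\cong k[[T]]$, and (H) holds as in Example II. So $R_{\mathfrak m}/(x)$ is F-injective by Proposition 8, while $R_{\mathfrak m}$, of dimension $4$ and with residue field $k$, is not. This proves Theorem 4. $\blacksquare$
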